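# Schur-positivity of sums of power sums over random sets of partitions

## 1. Partitions, power sums and the polynomial $B_T$

Let $n$ be a positive integer and $p(n)$ the number of partitions of $n$. For a partition $\mu\vdash n$, $\ell(\mu)$ is its number of parts, and $z_\mu=\prod_i i^{m_i}m_i!$, where $m_i$ is the number of parts equal to $i$.

**Definition 1 (three statistics).** For $\mu\vdash n$, let $m_1(\mu)$ be the number of parts equal to $1$, $M(\mu)=n-m_1(\mu)$, and $\operatorname{sgn}(\mu)=(-1)^{n-\ell(\mu)}$. Call $\mu$ even or odd according to this sign.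

So $\operatorname{sgn}(\mu)$ is the sign of a permutation of cycle type $\mu$, and $M(\mu)$ is the number of points that this permutation moves. For $n=4$:

| $\mu$ | $(1^4)$ | $(2,1,1)$ | $(2,2)$ | $(3,1)$ | $(4)$ |
|---|---|---|---|---|---|
| $M(\mu)$ | $0$ | $2$ | $4$ | $3$ | $4$ |
| $\operatorname{sgn}(\mu)$ | $+1$ | $-1$ | $+1$ | $+1$ | $-1$ |

Since $\operatorname{sgn}(\mu)=\prod_i(-1)^{\mu_i-1}$, deleting parts equal to $1$ does not change the sign. Hence, for $0\le M\le n$, deleting the $1$'s is a sign-preserving bijection from $\{\mu\vdash n:M(\mu)=M\}$ to the partitions of $M$ without parts $1$. The number of these is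
$$w_M=p(M)-p(M-1),\qquad w_0=1,\ w_1=0,$$
because adding a part $1$ is a bijection from partitions of $M-1$ to partitions of $M$ having a part $1$. The sequence starts $1,0,1,1,2,2,4$.

**Definition 2 (Schur-positivity).** A symmetric function is Schur-positive if all its coefficients in the basis of Schur functions $s_\lambda$ are nonnegative.

The power sums expand as $p_\mu=\sum_{\lambda\vdash n}\chi^\lambda(\mu)s_\lambda$, where $\chi^\lambda(\mu)$ is the value of the irreducible character $\chi^\lambda$ of $S_n$ on the class of cycle type $\mu$. For example $p_1^2=s_2+s_{11}$ is Schur-positive and $p_2=s_2-s_{11}$ is not.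

**Definition 3 (the function $\psi_T$).** For a set $T$ of partitions of $n$, let $\psi_T=\sum_{\mu\in T}p_\mu$. It is the Frobenius characteristic of a possibly virtual representation of $S_n$, in which the irreducible indexed by $\lambda$ has multiplicity $\sum_{\mu\in T}\chi^\lambda(\mu)$.

For $n=2$ and $T=\{(1^2),(2)\}$ we get $\psi_T=2s_2$, a genuine representation.

**Definition 4 (the number $f(n)$).** $f(n)$ is the number of sets $T$ of partitions of $n$ with $(1^n)\in T$ such that $\psi_T$ is not Schur-positive.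

There are $2^{p(n)-1}$ sets $T$ containing $(1^n)$. For $n=2$ the two sets give $s_2+s_{11}$ and $2s_2$, so $f(2)=0$.

**Definition 5 (the polynomial $B_T$).**
$$B_T(x)=\sum_{\mu\in T}\operatorname{sgn}(\mu)\,x^{M(\mu)} .$$

For $n=4$ and $T=\{(1^4),(2,1,1),(4)\}$, $B_T(x)=1-x^2-x^4$. The value $B_T(1)=\sum_{\mu\in T}\operatorname{sgn}(\mu)$ is always the multiplicity of the sign representation $s_{(1^n)}$ in $\psi_T$.

**Facts about symmetric functions.** The Schur functions are orthonormal for the scalar product in which $\langle p_\mu,p_\nu\rangle=z_\mu\mathbf 1[\mu=\nu]$. By Pieri's rule, the product of a Schur function with $e_r$ or $h_r$ is Schur-positive. We have $h_1=p_1$ and $e_m=\sum_{\rho\vdash m}\operatorname{sgn}(\rho)z_\rho^{-1}p_\rho$, so $\langle p_\rho,e_m\rangle=\operatorname{sgn}(\rho)$. Finally, multiplication by $p_1$ has adjoint $\partial/\partial p_1$: if $\mu$ is $\rho$ with one more part $1$, then $\langle p_\mu,p_1p_\rho\rangle=z_\mu=m_1(\mu)z_\rho=\langle \partial p_\mu/\partial p_1,p_\rho\rangle$,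 and otherwise both sides vanish.

## 2. Sundaram's conjecture on $f(n)/2^{p(n)-1}$

How often does Schur-positivity fail, if $T$ is a uniformly random set of partitions of $n$ that contains $(1^n)$? The following statement, from Sheila Sundaram, "On a positivity conjecture in the character table of $S_n$", arXiv:1808.01416 (2018), is to be proved or disproved.

**Conjecture.** The numbers $\dfrac{f(n)}{2^{p(n)-1}}$ approach a limit strictly between $0$ and $1$.

**Small cases.** We have $f(1)=f(2)=0$. For $n=3$, list the coefficients of $s_3,s_{21},s_{111}$: $p_1^3$ gives $(1,2,1)$, $p_2p_1$ gives $(1,0,-1)$, $p_3$ gives $(1,-1,1)$. The four sums containing $p_1^3$ are $(1,2,1),(2,2,0),(2,1,2),(3,1,1)$, so $f(3)=0$. For $n=4$ the character table is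

| | $(1^4)$ | $(2,1,1)$ | $(2,2)$ | $(3,1)$ | $(4)$ |
|---|---|---|---|---|---|
| $\chi^{(4)}$ | $1$ | $1$ | $1$ | $1$ | $1$ |
| $\chi^{(3,1)}$ | $3$ | $1$ | $-1$ | $0$ | $-1$ |
| $\chi^{(2,2)}$ | $2$ | $0$ | $2$ | $-1$ | $0$ |
| $\chi^{(2,1,1)}$ | $3$ | $-1$ | $-1$ | $0$ | $1$ |
| $\chi^{(1^4)}$ | $1$ | $-1$ | $1$ | $1$ | $-1$ |

When the first column is always included, the first four rows have subset sums at least $1$. The last row has a negative subset sum only if $(2,1,1)$ and $(4)$ are in and $(2,2)$ and $(3,1)$ are out. So $f(4)=1$, the proportion is $\frac1{16}$, and the one bad set is the $T$ after Definition 5, for which $B_T(1)=-1$.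

The conjecture is false: the limit exists and equals $1$. To state the results, fix $q\in(0,1)$ and let $T$ be random: $(1^n)\in T$, and each $\mu\vdash n$ with $\mu\neq(1^n)$ lies in $T$ independently with probability $q$. For $q=\frac12$, $\Pr(\psi_T\text{ is Schur-positive})=1-f(n)/2^{p(n)-1}$.

**Theorem A.** There are $C,\kappa>0$ depending only on $q$ with
$$\Pr(\psi_T\text{ is Schur-positive})\le Ce^{-\kappa n^{1/4}}\quad\text{for all }n.$$
The same holds if $(1^n)$ is also included only at random, or is excluded. In particular $1-f(n)/2^{p(n)-1}\le Ce^{-\kappa n^{1/4}}$ for all $n$ (take $q=\frac12$), so $f(n)/2^{p(n)-1}\to1$, and the conjecture is disproved.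

The proof uses only a necessary condition for Schur-positivity, namely $B_T\ge0$ on $[0,1]$. For that condition the exponent $\frac14$ is exact.

**Theorem B.** There are $C',C,\kappa>0$ depending only on $q$ with
$$e^{-C'n^{1/4}}\le\Pr\big(B_T(x)\ge0\ \ \forall x\in[0,1]\big)\le Ce^{-\kappa n^{1/4}}\quad\text{for all }n\ge1.$$

No matching lower bound is claimed for the proportion of Schur-positive $T$ itself.

## 3. A one-parameter family of necessary conditions

This section replaces the $p(n)$ inequalities that define Schur-positivity by a family of weaker ones in which no character value other than a sign appears.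

**Lemma 1.** If $\psi_T$ is Schur-positive, then $B_T(x)\ge0$ for all $x\in[0,1]$.

*Proof.* For $0\le k\le n$, $e_{n-k}h_1^k$ is Schur-positive by Pieri's rule. Since the Schur functions are orthonormal, two Schur-positive functions have nonnegative scalar product, so $\langle\psi_T,e_{n-k}h_1^k\rangle\ge0$. We compute the contribution of one $\mu$. Moving $h_1^k=p_1^k$ to the other side turns it into $\partial^k/\partial p_1^k$, which sends $p_\mu$ to $m_1(m_1-1)\cdots(m_1-k+1)\,p_\rho$ with $m_1=m_1(\mu)$ and $\rho$ equal to $\mu$ with $k$ parts $1$ removed (if $m_1<k$ the result is $0$). As $\operatorname{sgn}(\rho)=\operatorname{sgn}(\mu)$,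
$$\langle p_\mu,e_{n-k}h_1^k\rangle=\operatorname{sgn}(\mu)\,m_1(m_1-1)\cdots(m_1-k+1).$$
For $y\ge1$ combine these inequalities with the nonnegative weights $(y-1)^k/k!$. The binomial theorem gives
$$0\le\sum_{\mu\in T}\operatorname{sgn}(\mu)\sum_k\binom{m_1(\mu)}k(y-1)^k=\sum_{\mu\in T}\operatorname{sgn}(\mu)\,y^{m_1(\mu)}=y^nB_T(1/y).$$
This covers $x=1/y\in(0,1]$, and $x=0$ follows by continuity. $\square$

For $n=4$ and the bad set above, $1-x^2-x^4<0$ exactly when $x^2>\frac{\sqrt5-1}2$, so many values of $x$ detect the failure.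

## 4. A weighted sum of signs is negative with probability bounded below

For fixed $x$, $B_T(x)$ is a sum of independent random terms. Let
$$\Omega=\{\mu\vdash n:\mu\ne(1^n)\},\quad \varepsilon_\mu=\mathbf 1[\mu\in T],\quad \eta_\mu=\operatorname{sgn}(\mu)(\varepsilon_\mu-q),\quad v=q(1-q)\le\tfrac14 .$$
Then
$$B_T(x)-\mathbb EB_T(x)=\sum_{\mu\in\Omega}\eta_\mu x^{M(\mu)}.\tag{1}$$
We use only the following about the $\eta$'s. They are independent, have mean $0$ and variance $v$, and each takes values in an interval of length $1$ containing $0$. So $|\eta_\mu|\le1$, and Hoeffding's lemma gives $\mathbb Ee^{t\eta_\mu}\le e^{t^2/8}\le e^{t^2/2}$ for real $t$. Put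
$$\theta=\frac v{32},\qquad \pi_0=\frac v{256}.$$

**Lemma 2.** Let $\eta_\omega$ ($\omega\in\Omega$, $\Omega$ finite) be as above and $S=\sum_\omega a_\omega\eta_\omega$ with real $a_\omega$ and $\frac12\le\sum a_\omega^2\le1$. Then $\Pr(S<-2\theta)\ge\pi_0$ and $\Pr(S>2\theta)\ge\pi_0$.

*Proof.* Let $V=\operatorname{Var}S=v\sum a_\omega^2\in[v/2,v]$. Expanding the fourth power, the terms that survive pair the indices, so
$$\mathbb ES^4\le3V^2+\sum a_\omega^4\,\mathbb E\eta_\omega^4\le3v^2+v\le\tfrac74v,$$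
where $\mathbb E\eta_\omega^4\le\mathbb E\eta_\omega^2=v$, $\sum a_\omega^4\le(\sum a_\omega^2)^2\le1$ and $v\le\frac14$ were used. Hölder's inequality $\mathbb ES^2\le(\mathbb E|S|)^{2/3}(\mathbb ES^4)^{1/3}$ gives
$$\mathbb E|S|\ge V^{3/2}(\mathbb ES^4)^{-1/2}\ge\frac{(v/2)^{3/2}}{(7v/4)^{1/2}}=\frac v{\sqrt{14}}\ge\frac v4 .$$
As $\mathbb ES=0$, $\mathbb ES^-=\mathbb ES^+\ge\frac v8$. On the other hand, splitting at $S^-=2\theta$ and using Cauchy–Schwarz,
$$\mathbb ES^-\le2\theta+\sqrt{V\Pr(S<-2\theta)}\le\frac v{16}+\sqrt{v\Pr(S<-2\theta)} .$$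
Hence $\sqrt{v\Pr(S<-2\theta)}\ge\frac v{16}$, that is, $\Pr(S<-2\theta)\ge\frac v{256}$. The upper tail is identical. $\square$

To make $B_T(e^{-s})$ negative we therefore want its mean to be small compared with
$$\sigma(s)=\Big(\sum_{\mu\in\Omega}e^{-2sM(\mu)}\Big)^{1/2}=\Big(\sum_{M=2}^nw_Me^{-2sM}\Big)^{1/2},$$
which is $v^{-1/2}$ times its standard deviation.

## 5. Generating-function estimates for mean and variance

Put $c=\pi/\sqrt6$ and
$$P(x)=\prod_{i\ge1}\frac1{1-x^i}=\sum_Mp(M)x^M,\quad Q(x)=\prod_{j\ge1}(1+x^{2j-1})=\sum_M\beta_Mx^M,$$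
$$H(\tau)=\sum_{M\ge0}w_Me^{-\tau M}=(1-e^{-\tau})P(e^{-\tau}).$$
Here $\beta_M\ge0$ counts partitions of $M$ into distinct odd parts; $\beta_0,\dots,\beta_4=1,1,0,1,1$. Also $H$ is decreasing in $\tau$, as $w_M\ge0$.

**Step 1: crude upper bounds for $P$ and $Q$.** Expanding logarithms and using $e^{k\tau}-1\ge k\tau$, for $\tau>0$,
$$\log P(e^{-\tau})=\sum_{k\ge1}\frac1{k(e^{k\tau}-1)}\le\sum_{k\ge1}\frac1{k^2\tau}=\frac{c^2}\tau.\tag{2}$$
The function $\phi(u)=\log(1+e^{-u})$ is convex, since $\phi''(u)=e^u/(1+e^u)^2>0$. So the value at the midpoint of $[(2j-2)t,2jt]$ is at most the average there, and with $\int_0^\infty\phi=\sum_{k\ge1}(-1)^{k-1}/k^2=\frac{\pi^2}{12}$,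
$$\log Q(e^{-t})=\sum_{j\ge1}\phi((2j-1)t)\le\frac1{2t}\int_0^\infty\phi=\frac{\pi^2}{24t}=\frac{c^2}{4t}.\tag{3}$$

**Step 2: the size of $H$ up to a constant.** The transformation law of Dedekind's eta function says
$$P(e^{-\tau})=\sqrt{\tau/2\pi}\;e^{c^2/\tau-\tau/24}\,P(e^{-4\pi^2/\tau}).\tag{4}$$
For $0<\tau\le2$: $e^{-\tau/24}\in[0.92,1]$; $(1-e^{-\tau})/\tau\in[0.43,1]$, as it decreases in $\tau$ and exceeds $0.43$ at $\tau=2$; and $P(e^{-4\pi^2/\tau})\in[1,e^{1/12}]$, by (2) with argument $4\pi^2/\tau\ge2\pi^2$. Since $0.398<(2\pi)^{-1/2}<0.4$, $0.398\cdot0.43\cdot0.92>\frac17$ and $0.4\,e^{1/12}<1$,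
$$\tfrac17\,\tau^{3/2}e^{c^2/\tau}\le H(\tau)\le\tau^{3/2}e^{c^2/\tau}\qquad(0<\tau\le2).\tag{5}$$

**Step 3: a lower bound for $\sigma(s)$.** The sum defining $\sigma^2(s)$ is $H(2s)$ without the term $M=0$ and without the tail $M>n$. If $s\ge c/\sqrt n$, the tail is harmless:
$$\sum_{M>n}w_Me^{-2sM}\le e^{-sn}\sum_{M>n}w_Me^{-sM}\le e^{-sn}P(e^{-s})\le e^{c^2/s-sn}\le1 .$$
So $\sigma^2(s)\ge H(2s)-2$. By (5), $H(2s)\to\infty$ as $s\to0$, so there is an absolute $s_0\in(0,1]$ with $H(2s)\ge4$ for $0<s\le s_0$. Then $H(2s)-2\ge\frac12H(2s)$, and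
$$\sigma^2(s)\ge\tfrac12H(2s)\ge\tfrac19s^{3/2}e^{c^2/(2s)}\qquad(c/\sqrt n\le s\le s_0),\tag{6}$$
because $\frac12\cdot\frac17\cdot2^{3/2}>\frac19$.

**Step 4: the mean.** The point here is cancellation between even and odd partitions. Let
$$D_n(x)=\sum_{\mu\vdash n}\operatorname{sgn}(\mu)x^{M(\mu)}=\sum_{M\le n}r_Mx^M,$$
where $r_M$ is the signed count of partitions of $M$ without parts $1$. A part $i$ carries the factor $(-1)^{i-1}x^i$, so
$$\sum_Mr_Mx^M=\prod_{i\ge2}\frac1{1+(-1)^ix^i}=(1-x)\prod_{i\text{ odd}}\frac1{1-x^i}\prod_{i\text{ even}}\frac1{1+x^i}=(1-x)Q(x),$$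
where the last equality is Euler's identity $\prod_{i\text{ odd}}(1-x^i)^{-1}=\prod_{i\ge1}(1+x^i)$. So $r_M=\beta_M-\beta_{M-1}$, and summing up to $n$,
$$0\le D_n(x)=(1-x)\sum_{M<n}\beta_Mx^M+\beta_nx^n\le(1-x)Q(x)+\beta_nx^n\qquad(0\le x\le1).\tag{7}$$
For $n=4$ the values of $\beta$ give $D_4(x)=1-x^2+x^3$, in agreement with the table in Section 1, where the two terms $\pm x^4$ cancel.

Since $(1^n)$ contributes $1$ to $D_n$ and always lies in $T$, $\mathbb EB_T(x)=1+q(D_n(x)-1)=(1-q)+qD_n(x)$. In particular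
$$\mathbb EB_T(x)\ge0\qquad\text{for every }x\in[0,1].\tag{8}$$
Let $x=e^{-s}$ with $s\ge c/\sqrt n$. From $\beta_ne^{-sn/2}\le Q(e^{-s/2})$ and (3),
$$\beta_ne^{-sn}\le e^{-sn/2}Q(e^{-s/2})\le e^{-sn/2+c^2/(2s)}\le1 .$$
With $1-e^{-s}\le s$ and (3), (7) this gives
$$\mathbb EB_T(e^{-s})\le(1-q)+q\big(s\,e^{c^2/(4s)}+1\big)\le1+s\,e^{c^2/(4s)} ,\tag{9}$$
and, dividing by $\sigma(s)\ge\frac13s^{3/4}e^{c^2/(4s)}$,
$$\frac{\mathbb EB_T(e^{-s})}{\sigma(s)}\le3s^{1/4}+3s^{-3/4}e^{-c^2/(4s)}\qquad(c/\sqrt n\le s\le s_0).\tag{10}$$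
The right side tends to $0$ as $s\to0$. Choose $s_0'\in(0,s_0]$, depending only on $q$, so that it is at most $\theta$ for $0<s\le s_0'$.

## 6. One test point is stuck at a constant

Take a single $s\in[c/\sqrt n,s_0']$ and put $U=\big(B_T(e^{-s})-\mathbb EB_T(e^{-s})\big)/\sigma(s)$. By (1), $U=\sum_\mu a_\mu\eta_\mu$ with $\sum a_\mu^2=1$. Lemma 2 gives $U<-2\theta$ with probability at least $\pi_0$, and then $B_T(e^{-s})\le(-2\theta+\theta)\sigma(s)<0$ by (10). So Schur-positivity fails with probability at least $\pi_0$ for all large $n$. For $q=\frac12$ this says $f(n)/2^{p(n)-1}\ge\frac1{1024}$ for large $n$.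

This does not decide the conjecture, and one point cannot: Lemma 2 also gives $U>2\theta$ with probability at least $\pi_0$, and then $B_T(e^{-s})>0$ by (8). To reach the limit $1$ we need many points $s_i$ whose variables $U_i$ behave independently.

Making the $U_i$ nearly uncorrelated is not enough by itself. If $\eta_1,\eta_2=\pm\frac12$ are independent fair signs, then $\eta_1+\eta_2$ and $\eta_1-\eta_2$ are uncorrelated, yet exactly one of them is $0$, so they are not independent.

What rescues us is a sign. The vectors $(e^{-sM(\mu)}/\sigma(s))_\mu$ have nonnegative entries. Nonnegative vectors that are exactly orthogonal have disjoint supports, so the corresponding sums of independent $\eta$'s really are independent; in the example, the vector $(1,-1)$ has a negative entry. Nearly orthogonal nonnegative vectors should have nearly disjoint supports. Section 7 shows that about $n^{1/4}$ points are nearly orthogonal, and Section 8 makes the last sentence precise.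

## 7. Correlations are Gaussian in the variable $s^{-1/2}$

For $s,t\in[c/\sqrt n,s_0]$ let
$$\rho(s,t)=\frac{\sum_{M=2}^nw_Me^{-(s+t)M}}{\sigma(s)\sigma(t)},$$
the inner product of the two unit vectors belonging to $s$ and $t$. Put $u=s^{-1/2}$ and $u'=t^{-1/2}$; both are at least $1$ because $s_0\le1$. The numerator is at most $H(s+t)$, and $s+t\le2$. By (6) and then (5),
$$\rho(s,t)\le\frac{2H(s+t)}{\sqrt{H(2s)H(2t)}}\le14\Big(\frac{(s+t)^2}{4st}\Big)^{3/4}\exp\Big(-c^2\Big[\frac1{4s}+\frac1{4t}-\frac1{s+t}\Big]\Big).$$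
The bracket equals $\frac{s+t}{4st}-\frac1{s+t}=\frac{(s-t)^2}{4st(s+t)}$. In the new variables,
$$\frac{(s-t)^2}{st(s+t)}=\frac{(u^2-u'^2)^2}{u^2+u'^2}=(u-u')^2\,\frac{(u+u')^2}{u^2+u'^2}\ge(u-u')^2,$$
$$\frac{(s+t)^2}{4st}=\Big(\frac{u^2+u'^2}{2uu'}\Big)^2=\Big(1+\frac{(u-u')^2}{2uu'}\Big)^2\le\big(1+(u-u')^2\big)^2 .$$
Hence
$$\rho(s,t)\le14\,\big(1+(u-u')^2\big)^{3/2}e^{-c^2(u-u')^2/4}.\tag{11}$$
As $s$ runs over $[c/\sqrt n,s_0]$, $u$ runs up to $n^{1/4}/\sqrt c$. Points spaced by a large constant in $u$ are nearly orthogonal, and there is room for order $n^{1/4}$ of them. This is where the exponent $\frac14$ comes from.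

## 8. Nearly orthogonal nonnegative vectors give nearly independent tests

Let
$$\gamma=\frac{\pi_0}2,\qquad\delta=\frac{\gamma\theta^2}4 .$$

**Lemma 3.** Let $\eta_\omega$ be as in Lemma 2. Let $\mathbf a^1,\dots,\mathbf a^d\in\mathbb R^\Omega$ be unit vectors with nonnegative entries and $\sum_{l\ne i}\langle\mathbf a^i,\mathbf a^l\rangle\le\delta$ for each $i$. Put $U_i=\sum_\omega a^i_\omega\eta_\omega$. Then
$$\Pr(U_i\ge-\theta\ \text{ for all }i)\le2e^{-\pi_0d/8}.$$

*Proof.*

**Step 1: cut $\Omega$ into disjoint pieces.** Give each $\omega$ to the vector that is largest there: let $\Omega_i$ be the set of $\omega$ for which $i$ is the least index maximizing $a^i_\omega$. The $\Omega_i$ partition $\Omega$. Put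
$$Y_i=\sum_{\omega\in\Omega_i}a^i_\omega\eta_\omega,\qquad R_i=U_i-Y_i .$$
The main parts $Y_i$ are independent, since they use disjoint sets of $\eta$'s. On $\Omega_l$ we have $a^i_\omega\le a^l_\omega$, and entries are nonnegative, so $(a^i_\omega)^2\le a^i_\omega a^l_\omega$ there. Hence
$$\sum_{\omega\notin\Omega_i}(a^i_\omega)^2=\sum_{l\ne i}\sum_{\omega\in\Omega_l}(a^i_\omega)^2\le\sum_{l\ne i}\langle\mathbf a^i,\mathbf a^l\rangle\le\delta\le\tfrac12 .\tag{12}$$
So the weights of $Y_i$ have sum of squares in $[\frac12,1]$, and Lemma 2 gives $\Pr(Y_i<-2\theta)\ge\pi_0$.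

**Step 2: the errors are small in total.** The $R_i$ are dependent, so we control $|R|^2=\sum_iR_i^2$ with an exponential moment. Let $A$ be the matrix whose $i$-th row is $\mathbf a^i$ with the entries in $\Omega_i$ replaced by $0$; then $R=A\eta$. The symmetric matrix $AA^{\mathsf T}$ has nonnegative entries. Its diagonal entries are at most $\delta$ by (12). Its entry $(i,l)$, $i\neq l$, is at most $\langle\mathbf a^i,\mathbf a^l\rangle$, so its off-diagonal row sums are at most $\delta$. All row sums are thus at most $2\delta$, and the eigenvalues $\lambda_j$ satisfy $0\le\lambda_j\le2\delta$ and $\sum_j\lambda_j=\operatorname{tr}AA^{\mathsf T}\le\delta d$.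

Let $\zeta=\frac1{8\delta}$ and let $g$ be a standard Gaussian vector in $\mathbb R^d$, independent of $\eta$. For a fixed vector $y\in\mathbb R^d$, $\mathbb Ee^{\sqrt{2\zeta}\,g\cdot y}=e^{\zeta|y|^2}$. Use this with $y=A\eta$, then average over $\eta$ first with $\mathbb Ee^{t\eta_\omega}\le e^{t^2/2}$, then over $g$ by diagonalizing $AA^{\mathsf T}$:
$$\mathbb Ee^{\zeta|A\eta|^2}=\mathbb Ee^{\sqrt{2\zeta}\,(A^{\mathsf T}g)\cdot\eta}\le\mathbb Ee^{\zeta|A^{\mathsf T}g|^2}=\prod_j(1-2\zeta\lambda_j)^{-1/2}\le e^{2\zeta\sum_j\lambda_j}\le e^{d/4}.$$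
Here $2\zeta\lambda_j\le\frac12$, and $(1-z)^{-1/2}\le e^z$ on $[0,\frac12]$, because $-\frac12\log(1-z)$ is convex, vanishes at $0$ and equals $\frac12\log2<\frac12$ at $z=\frac12$. Since $\zeta\gamma\theta^2=\frac12$, Markov's inequality gives
$$\Pr(|R|^2\ge\gamma\theta^2d)\le e^{d/4-d/2}=e^{-d/4}.$$

**Step 3: count the large negative main parts.** Suppose $|R|^2<\gamma\theta^2d$ and all $U_i\ge-\theta$. Fewer than $\gamma d$ indices have $|R_i|\ge\theta$. Any index with $Y_i<-2\theta$ has $R_i=U_i-Y_i>\theta$. So the number $N$ of indices with $Y_i<-2\theta$ is less than $\gamma d=\pi_0d/2$. But $N$ counts $d$ independent events of probability at least $\pi_0$. Hence $\mathbb E2^{-N}\le(1-\frac{\pi_0}2)^d\le e^{-\pi_0d/2}$, and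
$$\Pr(N\le\pi_0d/2)\le2^{\pi_0d/2}\,\mathbb E2^{-N}\le e^{-\pi_0d(1-\log2)/2}\le e^{-\pi_0d/8},$$
since $\frac12(1-\log2)>\frac18$. In total the probability is at most $e^{-d/4}+e^{-\pi_0d/8}\le2e^{-\pi_0d/8}$. $\square$

## 9. Proof of Theorem A

**Step 1: choose the test points.** Choose $L$, depending only on $q$, so large that
$$28\sum_{m\ge1}(1+L^2m^2)^{3/2}e^{-c^2L^2m^2/4}\le\delta .$$
This is possible: $(1+y)^{3/2}e^{-c^2y/4}\le C_0e^{-c^2y/8}$ for an absolute $C_0$ and all $y\ge0$, so the sum is at most $C_0\sum_{m\ge1}e^{-c^2L^2m/8}$, which tends to $0$ as $L\to\infty$. Let $s_i=(Li)^{-2}$ for the integers $i\ge1$ with $c/\sqrt n\le s_i\le s_0'$, that is, with $\frac1{L\sqrt{s_0'}}\le i\le\frac{n^{1/4}}{L\sqrt c}$. Their number $d$ satisfies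
$$d\ge\frac{n^{1/4}}{L\sqrt c}-\frac1{L\sqrt{s_0'}}-1 .$$

**Step 2: check the hypotheses of Lemma 3.** Put $a^i_\mu=e^{-s_iM(\mu)}/\sigma(s_i)$ for $\mu\in\Omega$ (indexing the vectors by the admissible $i$). These are nonnegative unit vectors and $\langle\mathbf a^i,\mathbf a^l\rangle=\rho(s_i,s_l)$. The values $s_i^{-1/2}=Li$ are spaced by $L$, and for each $m\ge1$ at most two indices $l$ have $|i-l|=m$. So (11) and the choice of $L$ give $\sum_{l\ne i}\langle\mathbf a^i,\mathbf a^l\rangle\le\delta$.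

**Step 3: conclude.** By (1), $U_i=\big(B_T(e^{-s_i})-\mathbb EB_T(e^{-s_i})\big)/\sigma(s_i)$. If $B_T\ge0$ on $[0,1]$, in particular if $\psi_T$ is Schur-positive (Lemma 1), then $U_i\ge-\mathbb EB_T(e^{-s_i})/\sigma(s_i)\ge-\theta$ for all $i$, by (10) and the choice of $s_0'$. Lemma 3 (trivially true when $d=0$) gives
$$\Pr(\psi_T\text{ Schur-positive})\le\Pr(B_T\ge0\text{ on }[0,1])\le2e^{-\pi_0d/8}\le Ce^{-\kappa n^{1/4}},\tag{13}$$
with $\kappa=\frac{\pi_0}{8L\sqrt c}$ and $C=2\exp\!\big(\frac{\pi_0}8\big(\frac1{L\sqrt{s_0'}}+1\big)\big)$, for all $n$.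

**Step 4: the partition $(1^n)$.** If $(1^n)$ is excluded, the mean of $B_T$ drops by $1$ and (1) is unchanged. The argument used only the upper bound (10) on the mean, which persists, so (13) holds. If $(1^n)$ is included at random, condition on whether it is included. With $q=\frac12$ and $(1^n)\in T$ we get $1-f(n)/2^{p(n)-1}\le Ce^{-\kappa n^{1/4}}$, so $f(n)/2^{p(n)-1}\to1$ and the conjecture is false. $\blacksquare$

## 10. The lower bound in Theorem B: increasing events and tilted measures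

The upper bound in Theorem B is contained in (13). For the lower bound we may take $n$ large: for each $n$ the probability is positive, because $T=\{(1^n)\}$ has positive probability and $B_T\equiv1$ there, so finitely many $n$ only affect $C'$. Below, $C_1,C_2,C_3$ and $K$ are absolute constants; constants in $O(\cdot)$ may depend on $q$. Put
$$B^\circ(x)=B_T(x)-\mathbb EB_T(x)=\sum_{\mu\in\Omega}\eta_\mu x^{M(\mu)} .$$
By (8), $B_T\ge B^\circ$ on $[0,1]$.

**Positive correlation.** Use the independent coordinates $\varepsilon_\mu$ for even $\mu$ and $1-\varepsilon_\mu$ for odd $\mu$ ($\mu\in\Omega$). An event is increasing if raising coordinates cannot destroy it. Harris's (FKG) inequality says that the probability of an intersection of increasing events is at least the product of their probabilities. For each $x\ge0$, $B_T(x)$ and $B^\circ(x)$ are nondecreasing in these coordinates, so "$B_T\ge0$ on a given set" is increasing, and likewise for $B^\circ$. For $n=4$, for instance,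
$$B_T(1)=-1+\varepsilon_{(2,2)}+\varepsilon_{(3,1)}+(1-\varepsilon_{(2,1,1)})+(1-\varepsilon_{(4)}).$$
So we may cut $\{x=e^{-s}:s\ge0\}$ into ranges, bound each range below, and multiply.

**Tilted measures.** For $\tau>0$ let $\Pi_\tau(M)=w_Me^{-\tau M}/H(\tau)$, a probability measure on $\{0,1,2,\dots\}$. For example $\Pi_\tau(0)=1/H(\tau)$, $\Pi_\tau(1)=0$, $\Pi_\tau(4)=2e^{-4\tau}/H(\tau)$. With $\ell=\log H$, its mean is $-\ell'(\tau)$ and its variance is $\ell''(\tau)$. By (4), for $0<\tau\le2$,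
$$\ell(\tau)=\log(1-e^{-\tau})+\tfrac12\log\tfrac\tau{2\pi}+\tfrac{c^2}\tau-\tfrac\tau{24}+F(\tau),\qquad F(\tau)=\Lambda(4\pi^2/\tau),\quad\Lambda(z)=\log P(e^{-z}).$$
We claim that $F'$ and $F''$ are bounded on $(0,2]$. Indeed $\Lambda(z)=\sum_{m\ge1}\big(\sum_{k\mid m}\frac1k\big)e^{-mz}$ has coefficients at most $m$, so $\Lambda'$ and $\Lambda''$ are $O(e^{-z})$ for $z\ge2\pi^2$. Moreover $F'=-\frac{4\pi^2}{\tau^2}\Lambda'$ and $F''=\frac{16\pi^4}{\tau^4}\Lambda''+\frac{8\pi^2}{\tau^3}\Lambda'$ at $z=4\pi^2/\tau\ge2\pi^2$, which are powers of $z$ times $O(e^{-z})$. Differentiating the other terms,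
$$-\ell'(\tau)=\frac{c^2}{\tau^2}-\frac1{e^\tau-1}-\frac1{2\tau}+O(1)=\frac{c^2}{\tau^2}-\frac3{2\tau}+O(1),$$
$$0\le\ell''(\tau)=\frac{2c^2}{\tau^3}-\frac1{4\sinh^2(\tau/2)}-\frac1{2\tau^2}+F''(\tau)\le C_1\tau^{-3}\qquad(0<\tau\le2).\tag{14}$$
In particular $-\ell'(\tau)\le c^2/\tau^2$ for all sufficiently small $\tau$.

**Pushing the variance estimate below $c/\sqrt n$.** Estimate (6) holds for $s\ge c/\sqrt n$, but now we need $\sigma^2(s)\approx H(2s)$ down to about half of that. Let
$$\alpha_n=\frac c{2\sqrt n}\big(1+Kn^{-1/4}\big),\qquad z=Kn^{-1/4},$$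
with $K$ to be chosen, and $n$ so large that $z\le0.6$, $\alpha_n\le s_0$, and $-\ell'(2\alpha_n)\le c^2/(2\alpha_n)^2$. The mean of $\Pi_{2\alpha_n}$ is at most $\frac{c^2}{(2\alpha_n)^2}=n(1+z)^{-2}\le n(1-z)=n-Kn^{3/4}$; here $(1-z)(1+z)^2=1+z(1-z-z^2)\ge1$ for $0\le z\le0.6$. The variance is at most $C_1(2\alpha_n)^{-3}\le C_1c^{-3}n^{3/2}$. Chebyshev's inequality gives $\Pi_{2\alpha_n}(M>n)\le C_1c^{-3}K^{-2}\le\frac14$ for suitable absolute $K$.

The same bound holds for larger parameters. If $\tau\le\tau'$, then passing from $\tau$ to $\tau'$ multiplies the weight of $M$ by $e^{-(\tau'-\tau)M}$, which is at most $e^{-(\tau'-\tau)n}$ for $M>n$ and at least that for $M\le n$. So the ratio of the masses of $\{M>n\}$ and $\{M\le n\}$ does not increase, and $\Pi_{2s}(M>n)\le\frac14$ for all $s\ge\alpha_n$. As $\sigma^2(s)=H(2s)\Pi_{2s}(M\le n)-1$ and $H(2s)\ge4$ for $s\le s_0$,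
$$\tfrac12H(2s)\le\tfrac34H(2s)-1\le\sigma^2(s)\le H(2s)\qquad(\alpha_n\le s\le s_0).\tag{15}$$

## 11. Proof of the lower bound in three ranges of $s$

**Range (i): $s\ge s_0$.** Here a bounded number of coordinates decides. Choose $M_0$, an absolute constant, with $\sum_{M>M_0}w_Me^{-s_0M}\le1$. If no odd $\mu$ with $M(\mu)\le M_0$ lies in $T$, then $(1^n)$ contributes $1$, even partitions contribute nonnegative terms, and for all $s\ge s_0$
$$B_T(e^{-s})\ge1-\sum_{M>M_0}w_Me^{-sM}\ge0 .$$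
At most $\sum_{M\le M_0}w_M=p(M_0)$ partitions have $M(\mu)\le M_0$. So $\Pr(B_T(e^{-s})\ge0\ \forall s\ge s_0)\ge(1-q)^{p(M_0)}$, a positive constant.

**Range (ii): $\alpha_n\le s\le s_0$.** The aim is to cover this range by $O(n^{1/4})$ intervals, on each of which $B^\circ\ge0$ with probability at least $\pi_0/2$. Let $I=[s_*,s_*+h]\subset[\alpha_n,s_0]$ with $h\le\xi s_*^{3/2}$, where $\xi\in(0,1]$ will be chosen depending on $q$. On $I$ we remove the main exponential growth of $B^\circ$: put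
$$\bar m=-\ell'(2s_*),\qquad\tilde B(s)=e^{s\bar m}B^\circ(e^{-s})=\sum_{\mu\in\Omega}\eta_\mu e^{s(\bar m-M(\mu))},\qquad G=e^{2s_*\bar m}H(2s_*).$$
First we bound the derivative. For $s\in I$, since $\Pi_{2s}$ has mean $-\ell'(2s)$ and variance $\ell''(2s)$,
$$\mathbb E\tilde B'(s)^2=v\sum_{M=2}^nw_M(M-\bar m)^2e^{2s(\bar m-M)}\le v\,e^{2s\bar m}H(2s)\big[\ell''(2s)+(\ell'(2s)-\ell'(2s_*))^2\big].$$
By (14), $\ell''(2s)\le C_1(2s_*)^{-3}$ and $|\ell'(2s)-\ell'(2s_*)|\le2hC_1(2s_*)^{-3}$. As $h^2\le s_*^3$, the bracket is at most $\big(\frac{C_1}8+\frac{C_1^2}{16}\big)s_*^{-3}=C_2s_*^{-3}$. Next, $e^{2s\bar m}H(2s)$ stays comparable to $G$: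
$$\log\big(e^{2s\bar m}H(2s)\big)-\log G=\int_{s_*}^s2\big(\ell'(2r)-\ell'(2s_*)\big)\,dr\le4h^2C_1(2s_*)^{-3}\le C_1 .$$
By Cauchy–Schwarz, $\sup_I|\tilde B-\tilde B(s_*)|^2\le\big(\int_I|\tilde B'|\big)^2\le h\int_I\tilde B'^2$, so with $C_3=C_2e^{C_1}$,
$$\mathbb E\sup_I|\tilde B-\tilde B(s_*)|^2\le h^2C_2\,v\,s_*^{-3}e^{C_1}G\le C_3vG\xi^2 .$$
The squared weights of $\tilde B(s_*)/\sqrt G$ sum to $\sigma^2(s_*)/H(2s_*)\in[\frac12,1]$ by (15), so Lemma 2 gives $\Pr(\tilde B(s_*)>2\theta\sqrt G)\ge\pi_0$. By Chebyshev, the supremum of $|\tilde B-\tilde B(s_*)|$ over $I$ exceeds $\theta\sqrt G$ with probability at most $C_3v\xi^2/\theta^2$, which is at most $\pi_0/2$ for $\xi=\xi(q)$ small enough. Fix this $\xi$. Then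
$$\Pr\big(B^\circ(e^{-s})\ge0\ \forall s\in I\big)\ge\pi_0/2 .$$

Now count intervals. Cover $[\alpha_n,s_0]$ from the left by consecutive intervals with $h=\xi s_*^{3/2}$, the last one truncated. Since $\xi s_*^{1/2}\le1$ and $1-(1+z)^{-1/2}\ge z/4$ on $[0,1]$ (the left side is concave in $z$, vanishes at $0$ and exceeds $\frac14$ at $1$), over each full interval $s^{-1/2}$ decreases by
$$s_*^{-1/2}\big(1-(1+\xi s_*^{1/2})^{-1/2}\big)\ge\frac\xi4 .$$
As $s^{-1/2}$ starts at $\alpha_n^{-1/2}$ and stays positive, at most $1+4\alpha_n^{-1/2}/\xi=O(n^{1/4})$ intervals are needed.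

**Range (iii): $0\le s\le\alpha_n$.** Here the truncation at $M\le n$ matters, and we reduce to partial sums. Let $x_0=e^{-\alpha_n}$ and, for $2\le m\le n$,
$$W_m=\sum_{\mu:\,M(\mu)\ge m}\eta_\mu x_0^{M(\mu)},\qquad\Theta_m=\sum_{M=m}^nw_Mx_0^{2M},\qquad\operatorname{Var}W_m=v\,\Theta_m .$$
For $x\in[x_0,1]$ put $y=x/x_0\ge1$. Abel summation gives
$$B^\circ(x)=y^2W_2+\sum_{m=3}^n(y^m-y^{m-1})W_m .$$
So $B^\circ\ge0$ on $[x_0,1]$ as soon as all $W_m\ge0$. In the chosen coordinates each $W_m$ is nondecreasing, so this is an increasing event.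

*Blocks.* Fix $b>0$, depending on $q$, with $vb/\theta^2\le\frac12$. Note $\Theta_n>0$, since $w_n\ge1$ for $n\ge2$. Group the $m$'s into blocks $\{m:(1+b)^r\Theta_n\le\Theta_m<(1+b)^{r+1}\Theta_n\}$, $r\ge0$; they consist of consecutive integers because $\Theta_m$ is nonincreasing in $m$. In a nonempty block let $m_r$ be the largest element. Lemma 2, applied to $W_{m_r}/\sqrt{\Theta_{m_r}}$, gives $\Pr(W_{m_r}>2\theta\sqrt{\Theta_{m_r}})\ge\pi_0$. For $m$ in the block, $W_m-W_{m_r}$ involves only $\mu$ with $m\le M(\mu)<m_r$. So these increments are independent of $W_{m_r}$, and as $m$ decreases they are partial sums of independent mean-zero variables. Their variances are $v(\Theta_m-\Theta_{m_r})\le vb\,\Theta_{m_r}$, because $\Theta_m<(1+b)^{r+1}\Theta_n\le(1+b)\Theta_{m_r}$. Kolmogorov's maximal inequality says that they all stay below $\theta\sqrt{\Theta_{m_r}}$ in absolute value with probability at least $1-vb/\theta^2\ge\frac12$. So all $W_m$ in the block are $\ge0$ with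 probability at least $\pi_0/2$.

*Number of blocks.* It is at most $1+\log(\Theta_2/\Theta_n)/\log(1+b)$, so we bound $\Theta_2/\Theta_n$. By (2), $\Theta_2\le H(2\alpha_n)\le P(e^{-2\alpha_n})\le e^{c^2/(2\alpha_n)}$. Next, $\Theta_n=w_ne^{-2\alpha_nn}$. The sequence $w_M$ is nondecreasing for $M\ge2$, because adding $1$ to a largest part maps partitions of $M$ without $1$'s injectively to those of $M+1$. Also $w_0=1\le w_n$ and $w_1=0$. So $p(n)=\sum_{M\le n}w_M\le(n+1)w_n$. By the Hardy–Ramanujan formula $p(n)\sim\frac1{4\sqrt3\,n}e^{2c\sqrt n}$, $\log w_n\ge2c\sqrt n-O(\log n)$. Hence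
$$\log\frac{\Theta_2}{\Theta_n}\le\frac{c^2}{2\alpha_n}+2\alpha_nn-2c\sqrt n+O(\log n)=2\alpha_n\Big(\sqrt n-\frac c{2\alpha_n}\Big)^2+O(\log n).$$
Since $0\le\sqrt n-\frac c{2\alpha_n}=\sqrt n\big(1-(1+Kn^{-1/4})^{-1}\big)\le Kn^{1/4}$ and $2\alpha_n=O(n^{-1/2})$, the square term is $O(1)$ and $\log(\Theta_2/\Theta_n)=O(\log n)$. So there are $O(\log n)$ blocks, and Harris's inequality over the blocks gives $\Pr(\text{all }W_m\ge0)\ge(\pi_0/2)^{O(\log n)}=n^{-O(1)}$.

**Putting the ranges together.** The events of (i), of the $O(n^{1/4})$ intervals in (ii), and of (iii) are increasing. Since $B_T\ge B^\circ$ on $[0,1]$, together they force $B_T(e^{-s})\ge0$ for all $s\ge0$, and $x=0$ follows by continuity. Harris's inequality gives, for $n$ large,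
$$\Pr(B_T\ge0\text{ on }[0,1])\ge(1-q)^{p(M_0)}\cdot\Big(\frac{\pi_0}2\Big)^{O(n^{1/4})}\cdot n^{-O(1)}\ge e^{-C'n^{1/4}},$$
and enlarging $C'$ covers the remaining $n$. $\blacksquare$
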